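# Countable-dimensional compacta in the Hilbert cube: a $\mathbf\Sigma^1_2$-complete collection

## 1. A plausible "coanalytic", tested on small classes of compacta

Let $I=[0,1]$, $\omega=\{0,1,2,\dots\}$, and let $I^\omega=I^{\mathbb N}$ be the Hilbert cube, with points $t=(t_0,t_1,\dots)$ and a fixed metric $d$. Some compact sets in $I^\omega$ can be cut into countably many zero-dimensional pieces, and some cannot. How complicated is the collection $\mathscr C$ of those that can? The question, taken from Elżbieta Pol and Roman Pol, "Isometric embeddings and continuous maps onto the irrationals", arXiv:1706.04396 (2017), is whether $\mathscr C$ is coanalytic. The answer one would first guess is *yes*, and the small cases below all support it. Let me fix the terms, and then test.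

All spaces are separable metrizable, and we work in ZFC with no further assumptions. For a compact space $Z$, $F(Z)$ is the hyperspace of its compact subsets, including $\emptyset$. It carries the Vietoris topology, with subbasic open sets $\{X: X\subset U\}$ and $\{X:X\cap U\ne\emptyset\}$ for $U$ open in $Z$, and it is compact metrizable. A space is *zero-dimensional* if it has a base of clopen sets; the empty space is included. Subspaces and countable products of zero-dimensional spaces are zero-dimensional, and a compact space whose components are single points is zero-dimensional.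

**Definition.** A space is *countable-dimensional* (c.d.) if it is a countable union of zero-dimensional subspaces. $\mathscr C\subset F(I^\omega)$ is the collection of all c.d. compacta.

A space of dimension at most $n$ is a union of $n+1$ zero-dimensional subspaces, so finite-dimensional spaces are c.d.; for example $I$ is the union of the rationals and the irrationals in it. Subspaces of c.d. spaces and countable unions of c.d. subspaces are c.d. An infinite-dimensional example is
$$\{0\}\cup\bigcup_{n\ge1}E_n,\qquad E_n=\{t: t_0=\tfrac1{n+1},\ t_i\le\tfrac1{n+1}\ (1\le i\le n),\ t_i=0\ (i>n)\}:$$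
a sequence of cubes of growing dimension that shrinks to one point.

For an example that is *not* c.d. we need two textbook facts; these and the other standard facts used below are in Engelking, *Theory of Dimensions*, and Kechris, *Classical Descriptive Set Theory*.

**Definition.** A *partition* in $Z$ between disjoint closed sets $A,B\subset Z$ is a closed $L\subset Z$ with $Z\setminus L=U\cup V$, where $U,V$ are disjoint open sets, $A\subset U$ and $B\subset V$.

For instance, if $0<v<1$, then $\{t:t_m=v\}$ is a partition in $I^\omega$ between $\{t_m=0\}$ and $\{t_m=1\}$.

* (F1) If $Z$ is a zero-dimensional subspace of $M$, and $A,B\subset M$ are disjoint closed sets, there is a partition in $M$ between $A$ and $B$ disjoint from $Z$ (first separation theorem).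
* (F2) In $I^n$, any partitions $L_m$ between $\{t_m=0\}$ and $\{t_m=1\}$, $m<n$, have a common point (Brouwer). The same holds in $I^\omega$ with all $m\in\omega$: finitely many of the partitions meet, as one sees by restricting them to $I^n\times\{(0,0,\dots)\}$, and then compactness applies.
* (F3) Every nonempty compact metrizable space is a continuous image of $2^\omega$.

The Hilbert cube is not c.d. If $I^\omega=\bigcup_nZ_n$ with $Z_n$ zero-dimensional, then (F1) gives partitions $L_n$ between $\{t_n=0\}$ and $\{t_n=1\}$ with $L_n\cap Z_n=\emptyset$. Then $\bigcap_nL_n=\emptyset$, against (F2). We shall use this argument again.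

Recall the complexity classes. A set is analytic if it is a projection, along a Polish space, of a Borel set; coanalytic sets are the complements; $\mathbf\Sigma^1_2$ sets are the projections of coanalytic sets; $\mathbf\Pi^1_2$ sets are the complements of these. All these classes are closed under continuous preimages. Now the tests.

**Test 1: dimension at most $n$.** A compactum $X$ has $\dim X\le n$ iff for every $\varepsilon>0$ it has a finite open cover by sets of diameter less than $\varepsilon$, no $n+2$ of which have a common point. Shrink such a cover to a closed cover, whose members are compact. Sufficiently small open neighborhoods in $I^\omega$ of these compact sets still have diameter less than $\varepsilon$, and no $n+2$ of them meet. So $\dim X\le n$ iff for each $k\geq 1$ there are open $W_1,\dots,W_r\subset I^\omega$ of diameter less than $1/k$, no $n+2$ of them with a common point, such that $X\subset W_1\cup\dots\cup W_r$. For given $W$'s the last condition is open in $X$. Hence $\{X:\dim X\le n\}$ is $G_\delta$, and the finite-dimensional compacta form a Borel set.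

**Test 2: countable unions of finite-dimensional compacta.** Let $\mathscr S$ be the collection of all $X\in F(I^\omega)$ that are countable unions of finite-dimensional compacta, and let $(U_k)$ be a countable base of $I^\omega$. I claim that $X\in\mathscr S$ iff every nonempty compact $L\subset X$ has a nonempty relatively open subset with finite-dimensional closure. If $X=\bigcup_nX_n$ with $X_n$ compact and finite-dimensional, then by Baire's theorem some $L\cap X_n$ contains a nonempty relatively open subset of $L$; its closure lies in $X_n$. Conversely, put $X^0=X$, $X^{\alpha+1}=X^\alpha\setminus\bigcup\{U_k:\overline{X^\alpha\cap U_k}\text{ is finite-dimensional}\}$, and take intersections at limits. This decreasing sequence of compacta stabilizes at a countable ordinal, in a set none of whose nonempty relatively open subsets has finite-dimensional closure; by assumption this set is empty. So $X$ is the union of the countably many sets $X^\beta\setminus X^{\beta+1}$, each of which is covered by countably many finite-dimensional compacta $\overline{X^\beta\cap U_k}$. This proves the claim.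

Therefore $X\notin\mathscr S$ iff there is a nonempty $L\in F(I^\omega)$ with $L\subset X$ such that for all $k$ either $L\cap U_k=\emptyset$ or $\overline{L\cap U_k}$ is infinite-dimensional. The map $L\mapsto\overline{L\cap U_k}$ is Borel, because $\overline{L\cap U_k}$ meets an open set $V$ iff $L$ meets $U_k\cap V$. By Test 1 the condition on $(X,L)$ is Borel, so the complement of $\mathscr S$ is analytic: $\mathscr S$ is coanalytic.

So the guess passes, and Test 2 even suggests a proof: replace "finite-dimensional compacta" by the pieces in the definition of $\mathscr C$, and use Baire's theorem and a derivative. This stops at the first line. In $X=\bigcup_nZ_n$ the zero-dimensional sets $Z_n$ need not be closed. Baire's theorem then says only that some $Z_n$ is somewhere dense, and this gives no control over the closure: the irrationals are dense in $I$. We shall see that this is no technical defect. Adding a *single* zero-dimensional $G_\delta$-set to the decompositions of Test 2 already leads out of the coanalytic sets, and even out of $\mathbf\Pi^1_2$.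

## 2. A $\mathbf\Sigma^1_2$ upper bound and the statements of the theorems

Without Baire's theorem we can still count the quantifiers in the definition of $\mathscr C$. Let $\mathcal U$ be a countable base of $I^\omega$ closed under finite unions and containing $\emptyset$. Let $(U_k,V_k)_{k\in\omega}$ enumerate all pairs of elements of $\mathcal U$ with disjoint closures.

**Claim.** $X\in\mathscr C$ iff there are $C_{n,k},D_{n,k}\in F(I^\omega)$, $n,k\in\omega$, with
$$C_{n,k}\cup D_{n,k}=I^\omega,\quad C_{n,k}\cap\overline{U_k}=\emptyset=D_{n,k}\cap\overline{V_k},\quad \forall x\in X\ \exists n\ \forall k\ \ x\notin C_{n,k}\cap D_{n,k}.\tag{1}$$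

*Proof.* Suppose $X=\bigcup_nZ_n$ with $Z_n$ zero-dimensional. By (F1) choose partitions $L_{n,k}$ in $I^\omega$ between $\overline{U_k}$ and $\overline{V_k}$ that miss $Z_n$, with $I^\omega\setminus L_{n,k}=u\cup v$ as in the definition. Put $C_{n,k}=I^\omega\setminus u$ and $D_{n,k}=I^\omega\setminus v$. Their union is $I^\omega$ because $u\cap v=\emptyset$; they miss $\overline{U_k}\subset u$ and $\overline{V_k}\subset v$ respectively; and $C_{n,k}\cap D_{n,k}=L_{n,k}$. A point $x\in Z_n$ is in no $L_{n,k}$, so (1) holds.

Conversely, given (1), let $Z_n=\{x\in X:\forall k\ x\notin C_{n,k}\cap D_{n,k}\}$. Then $X=\bigcup_nZ_n$, and we check that $Z_n$ is zero-dimensional. Let $x\in Z_n$ and let $G\ni x$ be open in $I^\omega$. Choose $U\in\mathcal U$ with $x\in U$, $\overline U\subset G$. Cover the compact set $I^\omega\setminus G$ by finitely many base elements whose closures miss $\overline U$. This gives $k$ with $x\in U_k$ and $I^\omega\setminus G\subset V_k$. The open sets $I^\omega\setminus C_{n,k}\supset U_k$ and $I^\omega\setminus D_{n,k}\supset V_k$ are disjoint, because $C_{n,k}\cup D_{n,k}=I^\omega$, and they cover $Z_n$. So $Z_n\setminus C_{n,k}$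 is clopen in $Z_n$. It contains $x$, and it misses $V_k$, so it is contained in $G$. $\square$

The first two conditions in (1) are Borel in the sequence $(C_{n,k},D_{n,k})_{n,k}$. The negation of the third is the projection along $x\in I^\omega$ of the Borel condition "$x\in X$ and $\forall n\,\exists k\ x\in C_{n,k}\cap D_{n,k}$", so the third is coanalytic. Hence $\mathscr C$ is a projection of a coanalytic set: **$\mathscr C$ is $\mathbf\Sigma^1_2$.** A proof of the first guess would have to remove the existential quantifier over sequences of partitions. It cannot be removed.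

**Theorem 1.** For every $\mathbf\Sigma^1_2$ set $P\subset2^\omega$ there is a continuous map $a\mapsto X_a$, $2^\omega\to F(I^\omega)$, with $a\in P\iff X_a\in\mathscr C$. Hence $\mathscr C$ is not coanalytic.

The last sentence follows from the first. A non-Borel analytic set $P\subset2^\omega$ is $\mathbf\Sigma^1_2$ and, by Suslin's theorem, not coanalytic; but if $\mathscr C$ were coanalytic, so would be its continuous preimage $P$.

**Definition.** A compactum $X$ has *property C* if for all open covers $\mathcal U_0,\mathcal U_1,\dots$ of $X$ there are pairwise disjoint families $\mathcal V_i$ of open sets, $\mathcal V_i$ refining $\mathcal U_i$, with $\bigcup_i\mathcal V_i$ covering $X$.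

Here "pairwise disjoint" means that distinct members of the same $\mathcal V_i$ are disjoint. For a zero-dimensional compactum a single family suffices: refine $\mathcal U_0$ by a finite clopen partition and let the other families be empty.

A $\mathbf\Sigma^1_2$ set is *$\mathbf\Sigma^1_2$-complete* if every $\mathbf\Sigma^1_2$ subset of a zero-dimensional Polish space is its preimage under a continuous map. It is enough to treat subsets of $2^\omega$: a zero-dimensional Polish space embeds in $2^\omega$ as a $G_\delta$-set, a $\mathbf\Sigma^1_2$ subset of it is then $\mathbf\Sigma^1_2$ in $2^\omega$, and one restricts the map.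

**Theorem 2.** (i) $\mathscr C$ is $\mathbf\Sigma^1_2$, hence $\mathbf\Sigma^1_2$-complete; in particular it is not $\mathbf\Pi^1_2$.

(ii) The map in Theorem 1 can be chosen so that every $X_a$ has property C, and for $a\in P$ the set $X_a$ is the union of a zero-dimensional $G_\delta$-set and countably many finite-dimensional compacta. Consequently, if $\mathscr C_0$ is the class of compacta in $I^\omega$ of the latter form, then no $\mathbf\Pi^1_2$ (in particular no coanalytic) set $\mathscr D\subset F(I^\omega)$ satisfies $\mathscr C_0\subset\mathscr D$ and $\{X\in\mathscr D:X\text{ has property C}\}\subset\mathscr C$.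

Given Theorem 1, part (i) is finished: we have just proved that $\mathscr C$ is $\mathbf\Sigma^1_2$, Theorem 1 makes it complete, and there are $\mathbf\Sigma^1_2$ sets in $2^\omega$ that are not $\mathbf\Pi^1_2$, so $\mathscr C$ is not $\mathbf\Pi^1_2$.

## 3. From $G_\delta$-sets to compacta

Building compacta directly is awkward. The next lemma lets us build $G_\delta$-sets instead: a continuous map collapses everything outside the $G_\delta$-set into finite-dimensional cubes. Put $T_k=\{x\in I^\omega:x_i=0\text{ for all }i\ge2k\}$, a copy of $I^{2k}$.

**Lemma 1.** Let $M$ be compact metrizable, let $\tilde Y\subset2^\omega\times M$ be $G_\delta$, and put $Y^a=\{v\in M:(a,v)\in\tilde Y\}$. There is a continuous map $a\mapsto X_a$, $2^\omega\to F(I^\omega)$, such that for every $a$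
$$X_a=Y'_a\cup\bigcup_k(X_a\cap T_k),\qquad Y'_a\cong Y^a,\qquad Y'_a\cap T_k=\emptyset\ \text{ for all }k.\tag{2}$$
In particular $X_a$ is c.d. iff $Y^a$ is c.d.

*Proof.* Write $\tilde Y=\bigcap_nO_n$ with $O_n$ open in $2^\omega\times M$ and decreasing, and let $H_n$ be the complement of $O_n$; these closed sets increase. Let $g_n(u)$ be the distance from $u$ to $H_n$ in a metric bounded by $1$ on $2^\omega\times M$, with $g_n\equiv1$ if $H_n=\emptyset$. Let $x_k:M\to I$, $k\in\omega$, be the coordinates of an embedding of $M$ in $I^\omega$. Define $\Phi:2^\omega\times M\to I^\omega$ by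
$$\Phi(a,v)_{2k}=g_k(a,v),\qquad\Phi(a,v)_{2k+1}=g_k(a,v)\,x_k(v),$$
and put $X_a=\Phi(\{a\}\times M)$, $Y_a'=\Phi(\{a\}\times Y^a)$. The map $\Phi$ is continuous on a compact space, hence uniformly continuous, so $a\mapsto X_a$ is continuous.

If $v\in Y^a$, all $g_k(a,v)$ are positive. So $\Phi(a,v)$ lies in no $T_k$, and $v$ can be recovered continuously from it, since $x_k(v)=\Phi(a,v)_{2k+1}/\Phi(a,v)_{2k}$. Thus $\Phi(a,\cdot)$ maps $Y^a$ homeomorphically onto $Y'_a$. If $v\notin Y^a$, then $(a,v)\in H_k$ for some $k$, hence $g_n(a,v)=0$ for all $n\ge k$ and $\Phi(a,v)\in T_k$. This proves (2). The sets $X_a\cap T_k$ are finite-dimensional compacta, hence c.d., and the last assertion follows. $\square$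

So Theorem 1 is reduced to this task: *given a $\mathbf\Sigma^1_2$ set $P$, find a compact $M$ and a $G_\delta$-set $\tilde Y\subset2^\omega\times M$ such that $Y^a$ is c.d. iff $a\in P$.*

## 4. Coding by missed values, and where a fixed coding stops

Let $P\subset2^\omega$ be $\mathbf\Sigma^1_2$, and write $\mathcal N=\omega^\omega$. Since $\mathcal N$ embeds in $2^\omega$ as a $G_\delta$-set, the existential quantifier may range over $2^\omega$, and
$$P=\{a:\exists y\in2^\omega\ (a,y)\notin A\},\qquad A=\{(a,y):\exists w\in\mathcal N\ (a,y,w)\in F\},$$
with $F\subset2^\omega\times2^\omega\times\mathcal N$ closed. Put $A_a=\{y:(a,y)\in A\}$. Then $a\in P\iff A_a\ne2^\omega$, and $w$ is a *witness* for $y\in A_a$ if $(a,y,w)\in F$.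

Fix embeddings $\varphi_j:2^\omega\to I$, $j\in\omega$, such that every nonempty open subset of $I$ contains some $K_j=\varphi_j(2^\omega)$: take a Cantor set in each interval with rational endpoints. Fix also an embedding $e:\mathcal N\to(0,1)$ onto the irrationals of $(0,1)$. So $e(\mathcal N)$ is a zero-dimensional $G_\delta$-set. Each Cantor set $K_j$ is a copy of the space of candidates $y$. One missed candidate forces dimension zero:

(3) *If $Y\subset2^\omega\times I^\omega$ and there is $y_0\in2^\omega$ with $t_p\ne\varphi_j(y_0)$ for all $(c,t)\in Y$ and all $p,j\in\omega$, then $Y$ is zero-dimensional.*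

Indeed, $D_0=\{\varphi_j(y_0):j\in\omega\}$ is dense in $I$, because every nonempty open set contains some $K_j$. Hence $I\setminus D_0$ is zero-dimensional: intervals with endpoints in $D_0$ (or with an endpoint of $I$) trace clopen sets on it. And $Y\subset2^\omega\times(I\setminus D_0)^\omega$.

**First attempt.** Let $Z^a$ be the set of $t\in I^\omega$ such that for all $p,j$, if $t_p\in K_j$ then $\varphi_j^{-1}(t_p)\in A_a$. If $a\in P$, this set is zero-dimensional by (3), with any $y_0\notin A_a$ (add a constant coordinate $c$). If $a\notin P$, then $Z^a=I^\omega$, which is not c.d. The equivalence is perfect, but the set is too complicated. Choose the $K_j$ pairwise disjoint, as we may since finite unions of Cantor sets are nowhere dense, and choose $v\in I\setminus\bigcup_jK_j$ by Baire's theorem. Then $y\in A_a$ iff $(\varphi_0(y),v,v,\dots)\in Z^a$. So $Z^a$ is not Borel when $A_a$ is not, and Lemma 1 does not apply.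

**Second attempt.** Let the point carry its witnesses. Fix an injection $(p,j)\mapsto q(p,j)$ into the odd numbers, and require for all $p,j$: if $t_p\in K_j$, then $t_q\in e(\mathcal N)$ and $(a,\varphi_j^{-1}(t_p),e^{-1}(t_q))\in F$, where $q=q(p,j)$. Each requirement says that $(a,t)$ belongs to the union of an open set and a $G_\delta$-set, so we do get a $G_\delta$-set, and for $a\in P$ it is zero-dimensional by (3). Let now $a\notin P$. As for $I^\omega$, we would like to show that the set meets $S_0=\bigcap_{i\text{ even}}L_i$ for any partitions $L_i$ between $\{t_i=0\}$ and $\{t_i=1\}$. The odd directions are free: by (F2), $S_0$ still meets arbitrary partitions in the odd directions. Treat the pairs $(p,j)$ one at a time, shrinking $S_0$. If $t_p$ can be frozen at some $\varphi_j(y)\in K_j$ so that the remaining set still meets arbitrary partitions in the free directions, do so, take a witness $w$ for $y$ (there is one, as $a\notin P$), and freeze $t_q$ at $e(w)$. If no such $y$ exists, we have to push $t_p$ out of $K_j$. Lemma 2 below says that this is possible, at the cost of imposing partitions in finitely many free directions. Those directions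 are then spent, and *here the argument stops*: which directions are spent depends on $S_0$, and nothing prevents them from including $q(p',j')$ for a later pair $(p',j')$. When the witness for that pair must be written into the coordinate $q(p',j')$, this direction is no longer free, and the set may become empty.

This tells us what to change. The witness coordinate has to be chosen *after* the spent directions are known. But membership in $Y^a$ must be decided from the point alone, so the point has to know the record of the previous decisions, and these decisions depend on $S_0$. Hence we add a coordinate $c\in2^\omega$ that codes $S_0$. This looks circular: once $c$ is present, the partitions live in $M=2^\omega\times I^\omega$, their slices vary with $c$, and $c$ must code the slice above $c$ itself. The circle is broken by letting $c$ code a compact subset $S$ of the *whole* space $M$. By (F3) all compact subsets have codes, so given $S$ we take a code $c$ of $S$ and look at the slice of $S$ over this $c$. Finally, the decisions must be simple enough to give a $G_\delta$-set; so we choose among countably many finite systems of partitions, and always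 take the first one that works.

## 5. Essential sets and a dichotomy for Cantor sets of values

"Partition for $m$" means a partition in $I^\omega$ between $\{t_m=0\}$ and $\{t_m=1\}$. The following notion makes "free directions" precise.

**Definition.** For $N\subset\omega$, a closed $S\subset I^\omega$ is *$N$-essential* if $S\cap\bigcap_{m\in N}L_m\ne\emptyset$ for every choice of partitions $L_m$ for $m$, $m\in N$. Such an $S$ is nonempty.

By (F2), $I^\omega$ is $\omega$-essential. The set $\{t_0=\frac12\}$ is $(\omega\setminus\{0\})$-essential, because $\{t_0=\frac12\}$ is itself a partition for $0$. It is not $\{0\}$-essential, because it misses the partition $\{t_0=\frac13\}$. The first half of this example is the general rule, immediate from the definition: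

(4) *If $S$ is $N$-essential, $B\subset N$, and $L_m$ is a partition for $m$ ($m\in B$), then $S\cap\bigcap_{m\in B}L_m$ is $(N\setminus B)$-essential. In particular $S\cap\{t_q=v\}$ is $(N\setminus\{q\})$-essential for $q\in N$, $v\in(0,1)$.*

**Countably many partitions suffice.** Let $\mathcal L_m$ be the countable family of partitions $I^\omega\setminus(U'\cup V')$ with $U',V'\in\mathcal U$ disjoint, $\{t_m=0\}\subset U'$, $\{t_m=1\}\subset V'$.

(5) *If $L$ is a partition for $m$ and $O\supset L$ is open, some member of $\mathcal L_m$ is contained in $O$.*

Let $I^\omega\setminus L=U\cup V$ as in the definition. The set $U\setminus O=(I^\omega\setminus V)\setminus O$ is closed, since $L\subset O$. So $\{t_m=0\}\cup(U\setminus O)$ is a compact subset of $U$, and since $\mathcal U$ is a base closed under finite unions, there is $U'\in\mathcal U$ between this set and $U$. Similarly take $V'\in\mathcal U$ between $\{t_m=1\}\cup(V\setminus O)$ and $V$. Then $U'\cap V'=\emptyset$, and a point outside $O$ is in $U\setminus O\subset U'$ or in $V\setminus O\subset V'$. So $I^\omega\setminus(U'\cup V')\subset O$.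

**Definition.** A *tuple* is $\tau=(B,(L_m)_{m\in B})$ with $B=B(\tau)\subset\omega$ finite and $L_m\in\mathcal L_m$. Put $Q(\tau)=\bigcap_{m\in B}L_m$, with $Q(\tau)=I^\omega$ if $B=\emptyset$. Enumerate all tuples as $\tau^0,\tau^1,\dots$.

**Partitions extend from closed sets.**

(6) *Let $D\subset I^\omega$ be closed and let $L'$ be a partition in $D$ between $D\cap\{t_m=0\}$ and $D\cap\{t_m=1\}$. Then there is a partition $L$ for $m$ with $L\cap D\subset L'$.*

Write $A=\{t_m=0\}$, $B=\{t_m=1\}$, and $D\setminus L'=U'\cup V'$ with $U',V'$ disjoint and open in $D$, $A\cap D\subset U'$, $B\cap D\subset V'$. No point of $\overline{A\cup U'}=A\cup\overline{U'}$ is in $B\cup V'$. Indeed $A\cap B=\emptyset$; $A\cap V'\subset U'\cap V'=\emptyset$; $\overline{U'}\cap V'=\emptyset$, since $V'$ is open in $D\supset U'$; and, as $\overline{U'}\subset D$, $\overline{U'}\cap B\subset\overline{U'}\cap V'=\emptyset$. By symmetry no point of $\overline{B\cup V'}$ is in $A\cup U'$. So in the metric space $I^\omega$ the points closer to $A\cup U'$ than to $B\cup V'$, and the points closer to $B\cup V'$ than to $A\cup U'$, form disjoint open sets $U\supset A\cup U'$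 and $V\supset B\cup V'$. Take $L=I^\omega\setminus(U\cup V)$; it meets $D$ only in $L'$.

**Lemma 2.** Let $S\subset I^\omega$ be closed, $N\subset\omega$, $p\in\omega$, and let $K\subset I$ be compact and zero-dimensional. Then either there is a tuple $\tau$ with $B(\tau)\subset N$ and $S\cap Q(\tau)\cap\{t_p\in K\}=\emptyset$, or there is $y\in K$ such that $S\cap\{t_p=y\}$ is $N$-essential.

Two examples with $S=I^\omega$. If $p\notin N$ and $y\in K\cap(0,1)$, the second alternative holds for $y$ by (4), applied to the $(N\cup\{p\})$-essential set $I^\omega$. If $p\in N$, the first holds: take $v\in(0,1)\setminus K$; by (5) some $L\in\mathcal L_p$ is contained in the open set $\{t_p\notin K\}\supset\{t_p=v\}$.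

*Proof.* Suppose the second alternative fails.

**Step 1: local obstructions.** We find, around each $y\in K$, a clopen set of values killed by finitely many partitions. Choose partitions $L^y_m$ for $m\in N$ with $S\cap\{t_p=y\}\cap\bigcap_{m\in N}L^y_m=\emptyset$. By compactness there is a finite $B_y\subset N$ with $S\cap\{t_p=y\}\cap\bigcap_{m\in B_y}L_m^y=\emptyset$. So $y$ is not in the compact set of values of $t_p$ on $S\cap\bigcap_{m\in B_y}L^y_m$. Let $O_y$ be the complement of this set in $K$: it is an open neighborhood of $y$ in $K$ with $S\cap\{t_p\in O_y\}\cap\bigcap_{m\in B_y}L^y_m=\emptyset$. As $K$ is compact and zero-dimensional, it splits into finitely many disjoint clopen sets $O_1,\dots,O_r$ with $O_l\subset O_{y_l}$ for some $y_l\in K$.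

**Step 2: gluing.** We combine the finitely many obstructions into one; here the zero-dimensionality of $K$ pays off. Put $B=\bigcup_lB_{y_l}$, $D_l=\{t_p\in O_l\}$ and $D=\bigcup_lD_l=\{t_p\in K\}$. The $D_l$ are disjoint closed sets, hence clopen in $D$. So for each $m\in B$ the set $\bigcup_l(L_m^{y_l}\cap D_l)$ is a partition in $D$ between $D\cap\{t_m=0\}$ and $D\cap\{t_m=1\}$: on each $D_l$ use the two open sets that belong to $L_m^{y_l}$. By (6) there is a partition $L_m$ for $m$ with $L_m\cap D_l\subset L_m^{y_l}$ for all $l$. Then for each $l$
$$S\cap D_l\cap\bigcap_{m\in B}L_m\subset S\cap\{t_p\in O_{y_l}\}\cap\bigcap_{m\in B_{y_l}}L_m^{y_l}=\emptyset,$$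
so $S\cap D\cap\bigcap_{m\in B}L_m=\emptyset$.

**Step 3: passing to the countable families.** We replace the $L_m$ by members of $\mathcal L_m$. Finitely many compact sets with empty intersection have neighborhoods with empty intersection, so there are open $O'_m\supset L_m$ with $S\cap D\cap\bigcap_{m\in B}O'_m=\emptyset$. By (5), each $O'_m$ contains a member of $\mathcal L_m$. These members form the required tuple; its index set is $B\subset N$. (If $B=\emptyset$, then $S\cap D=\emptyset$ and the empty tuple works.) $\square$

## 6. Points that compute their own history

Let $M=2^\omega\times I^\omega$, with points $(c,t)$. Fix a continuous surjection $\kappa:2^\omega\to F(M)$ by (F3). The set $\{(c,t)\in M:(c,t)\in\kappa(c)\}$ is closed, because the relation "$v\in X$" is closed in $M\times F(M)$ and $\kappa$ is continuous. Fix an enumeration $(p_s,j_s)_{s\in\omega}$ of $\omega\times\omega$: at stage $s$ we treat the coordinate $p_s$ and the Cantor set $K_{j_s}$.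

**Histories and free directions.** A *history* is a finite sequence $\sigma$ of symbols from $\omega\cup\{*\}$. The symbol $i\in\omega$ at stage $s$ will mean "$t_{p_s}$ was pushed out of $K_{j_s}$ by imposing $\tau^i$". The symbol $*$ will mean "$t_{p_s}$ was frozen in $K_{j_s}$, with a witness in a fresh coordinate". We record the directions still free in infinite sets $N_\sigma\subset\omega$, and the witness coordinate $q_\sigma$. Let $N_\emptyset$ be the set of odd numbers and, for $|\sigma|=s$,
$$q_\sigma=\min(N_\sigma\setminus\{p_s\}),\qquad N_{\sigma^\frown i}=N_\sigma\setminus B(\tau^i),\qquad N_{\sigma^\frown*}=N_\sigma\setminus\{q_\sigma\}.$$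
Only finitely many elements are removed at each stage, so all $N_\sigma$ are infinite. Call $i$ *admissible* for $\sigma$ if $B(\tau^i)\subset N_\sigma$.

**What the past leaves.** For $(c,t)\in M$ let $S^\sigma(c,t)$ be the set of all $t'\in I^\omega$ such that

* $(c,t')\in\kappa(c)$;
* $t'\in Q(\tau^i)$ whenever $r<|\sigma|$ and $\sigma(r)=i\in\omega$;
* $t'_{p_r}=t_{p_r}$ and $t'_{q_{\sigma|r}}=t_{q_{\sigma|r}}$ whenever $r<|\sigma|$ and $\sigma(r)=*$.

Here $\sigma|r$ is the initial segment of length $r$. Notice that $S^\sigma(c,t)$ depends only on $c$ and on the finitely many coordinates of $t$ frozen in $\sigma$. The relation $t'\in S^\sigma(c,t)$ is closed in $M\times I^\omega$: each of the three conditions is. Hence, with $s=|\sigma|$, the set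
$$W_{\sigma,i}=\{(c,t)\in M:\ S^\sigma(c,t)\cap Q(\tau^i)\cap\{t':t'_{p_s}\in K_{j_s}\}=\emptyset\}$$
is open in $M$, since its complement is the projection along the compact space $I^\omega$ of a closed subset of $M\times I^\omega$. In words: imposing $\tau^i$ pushes $t_{p_s}$ out of $K_{j_s}$ everywhere on the set $S^\sigma(c,t)$.

**The history of a point.** For every $(c,t)\in M$ define $o_s=o_s(c,t)$ recursively. With $\sigma=(o_0,\dots,o_{s-1})$, let $o_s$ be the least $i$ admissible for $\sigma$ with $(c,t)\in W_{\sigma,i}$, if there is one; otherwise $o_s=*$.

For example, let $\kappa(c)=M$, so that $S^\emptyset(c,t)=I^\omega$. If $p_0$ is even, no admissible $\tau^i$ pushes $t_{p_0}$ out of $K_{j_0}$, by the first example after Lemma 2 with $N$ the odd numbers; so $o_0=*$. If $p_0$ is odd, the second example gives an admissible tuple that does; so $o_0\in\omega$.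

Let $\Lambda_\sigma$ be the set of all $(c,t)$ whose history begins with $\sigma$. Then $\Lambda_\emptyset=M$, $\Lambda_{\sigma^\frown i}=\emptyset$ for inadmissible $i$, and otherwise
$$\Lambda_{\sigma^\frown i}=\Lambda_\sigma\cap W_{\sigma,i}\setminus\bigcup_{i'<i\text{ admissible}}W_{\sigma,i'},\qquad\Lambda_{\sigma^\frown*}=\Lambda_\sigma\setminus\bigcup_{i\text{ admissible}}W_{\sigma,i}.$$
By induction, each $\Lambda_\sigma$ is the intersection of an open and a closed set.

**Definition.** Let $\tilde Y\subset2^\omega\times M$ be the set of all $(a,c,t)$ with $(c,t)\in\kappa(c)$ such that for each $s$, with $\sigma=(o_0,\dots,o_{s-1})$ the history of $(c,t)$ of length $s$, the following holds: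

* $R_{\sigma,i}$: if $o_s=i\in\omega$, then $t\in Q(\tau^i)$;
* $R_{\sigma,*}$: if $o_s=*$, then $t_{p_s}\in K_{j_s}$, $t_{q_\sigma}\in e(\mathcal N)$ and $\big(a,\varphi_{j_s}^{-1}(t_{p_s}),e^{-1}(t_{q_\sigma})\big)\in F$.

Let $Y^a=\{(c,t):(a,c,t)\in\tilde Y\}$.

**Lemma 3.** $\tilde Y$ is a $G_\delta$-set in $2^\omega\times M$.

*Proof.* The condition "$t\in Q(\tau^i)$" is closed. In $R_{\sigma,*}$, the conditions $t_{p_s}\in K_{j_s}$ and $t_{q_\sigma}\in e(\mathcal N)$ define a $G_\delta$-set. On it the map $(a,c,t)\mapsto(a,\varphi_{j_s}^{-1}(t_{p_s}),e^{-1}(t_{q_\sigma}))$ is continuous, so the preimage of the closed set $F$ is relatively closed in a $G_\delta$-set, hence $G_\delta$. Now $\tilde Y$ is the intersection of the closed set $\{(a,c,t):(c,t)\in\kappa(c)\}$ with the countably many sets "$(c,t)\notin\Lambda_{\sigma^\frown o}$ or the condition in $R_{\sigma,o}$ holds", where $\sigma$ is a history and $o\in\omega\cup\{*\}$. The complement of $\Lambda_{\sigma^\frown o}$ is the union of a closed set and an open set, hence $G_\delta$; and the union of two $G_\delta$-sets is $G_\delta$. $\square$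

(7) *If $(c,t)\in Y^a$ and $\sigma$ is an initial segment of its history, then $t\in S^\sigma(c,t)$.* The first clause holds since $(c,t)\in\kappa(c)$, the second by the requirements $R_{\sigma|r,i}$, and the third is trivial for $t'=t$.

## 7. The sections $Y^a$ and the proof of Theorem 1

**Lemma 4.** If $a\in P$, then $Y^a$ is zero-dimensional.

*Proof.* Fix $y_0\notin A_a$. By (3) it suffices to show $t_p\ne\varphi_j(y_0)$ for all $(c,t)\in Y^a$ and $p,j\in\omega$. Take $s$ with $(p_s,j_s)=(p,j)$ and let $\sigma=(o_0,\dots,o_{s-1})$. If $o_s=i\in\omega$, then $t\in S^\sigma(c,t)$ by (7), $t\in Q(\tau^i)$ by $R_{\sigma,i}$, and $(c,t)\in W_{\sigma,i}$. By the definition of $W_{\sigma,i}$, $t_p\notin K_j$. If $o_s=*$, then $R_{\sigma,*}$ says that $t_p=\varphi_j(y)$ for some $y$ that has a witness, so $y\in A_a$. Hence $y\ne y_0$ and $t_p\ne\varphi_j(y_0)$. $\square$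

**Lemma 5.** If $a\notin P$ and $L_i$ ($i$ even) are partitions in $M$ between $\{(c,t):t_i=0\}$ and $\{(c,t):t_i=1\}$, then $Y^a\cap\bigcap_{i\text{ even}}L_i\ne\emptyset$. Consequently $Y^a$ is not c.d.

*Proof.* **Step 1: the code and the starting set.** We choose $c$ so that it codes the set we want to meet. Put $S=\bigcap_{i\text{ even}}L_i\subset M$ and choose $c$ with $\kappa(c)=S$; from now on $c$ is fixed. Let $S_0=\{t:(c,t)\in S\}$. The slices $\{t:(c,t)\in L_i\}$ are partitions for $i$ in $I^\omega$, because slices of open sets are open. So by (F2) the set $S_0$ meets $\bigcap_{m\text{ odd}}L_m$ for any partitions $L_m$ for odd $m$. That is, $S_0$ is $N_\emptyset$-essential.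

**Step 2: the invariant.** We shrink $S_0$ stage by stage so that all remaining points have the same history. We build histories $\sigma_0\subset\sigma_1\subset\cdots$ with $|\sigma_s|=s$ and closed sets $S_0\supset S_1\supset\cdots$ such that

(8) *$S_s$ is $N_{\sigma_s}$-essential; and for each $t\in S_s$ the history of $(c,t)$ begins with $\sigma_s$, $S^{\sigma_s}(c,t)=S_s$, and the requirements of $\tilde Y$ for $(a,c,t)$ at stages $r<s$ hold.*

For $s=0$ this holds, since $S^\emptyset(c,t)=\{t':(c,t')\in\kappa(c)\}=S_0$ for every $t$.

**Step 3: the decision at stage $s$ is the same for all points.** Given $\sigma=\sigma_s$ and $S_s$, put $p=p_s$, $j=j_s$. For $t\in S_s$, whether $(c,t)\in W_{\sigma,i}$ depends only on $S^\sigma(c,t)$, which is $S_s$. So $o_s(c,t)=:o$ is the same for all $t\in S_s$, and $S_s\ne\emptyset$ because it is essential. Put $\sigma_{s+1}=\sigma^\frown o$.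

**Step 4: the case $o=i\in\omega$.** We impose $\tau^i$. Let $S_{s+1}=S_s\cap Q(\tau^i)$. As $i$ is admissible, $B(\tau^i)\subset N_\sigma$, and by (4) $S_{s+1}$ is $N_{\sigma_{s+1}}$-essential. For $t\in S_{s+1}$ we have $S^{\sigma_{s+1}}(c,t)=S^\sigma(c,t)\cap Q(\tau^i)=S_{s+1}$, and $R_{\sigma,i}$ holds because $t\in Q(\tau^i)$. So (8) holds for $s+1$.

**Step 5: the case $o=*$.** We freeze a value in $K_j$ and write down a witness. By the choice of $o$, no tuple $\tau$ with $B(\tau)\subset N_\sigma$ satisfies $S_s\cap Q(\tau)\cap\{t_p\in K_j\}=\emptyset$. So Lemma 2 gives $y\in2^\omega$ such that $S_s\cap\{t_p=\varphi_j(y)\}$ is $N_\sigma$-essential. As $a\notin P$, we have $y\in A_a$, so there is $w\in\mathcal N$ with $(a,y,w)\in F$. Put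
$$S_{s+1}=S_s\cap\{t_p=\varphi_j(y)\}\cap\{t_{q_\sigma}=e(w)\}.$$
Since $q_\sigma\in N_\sigma$ is still free and $e(w)\in(0,1)$, (4) shows that $S_{s+1}$ is $N_{\sigma_{s+1}}$-essential. For $t\in S_{s+1}$,
$$S^{\sigma_{s+1}}(c,t)=\{t'\in S_s:t'_p=t_p,\ t'_{q_\sigma}=t_{q_\sigma}\}=S_{s+1},$$
and $R_{\sigma,*}$ holds, with $y$ and $w$. So (8) holds for $s+1$.

**Step 6: the limit point.** The $S_s$ are nonempty decreasing compacta; pick $t\in\bigcap_sS_s$. Then $(c,t)\in S=\kappa(c)$, and by (8) all requirements hold for $(a,c,t)$. So $(c,t)\in Y^a\cap S$.

**Step 7: not c.d.** Suppose $Y^a=\bigcup_nZ_n$ with each $Z_n$ zero-dimensional. By (F1) there are partitions $L_{2n}$ in $M$ between $\{t_{2n}=0\}$ and $\{t_{2n}=1\}$ with $L_{2n}\cap Z_n=\emptyset$. Then $Y^a\cap\bigcap_nL_{2n}=\emptyset$, which contradicts what we have just proved. $\square$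

*Proof of Theorem 1.* Apply Lemma 1 to the set $\tilde Y$, which is $G_\delta$ by Lemma 3. The map $a\mapsto X_a$ is continuous, and $X_a$ is c.d. iff $Y^a$ is c.d. By Lemmas 4 and 5 this holds iff $a\in P$. As explained in Section 2, it follows that $\mathscr C$ is not coanalytic, and Theorem 2(i) follows too. $\blacksquare$

## 8. Connected subsets of $Y^a$, property C, and non-separation

We keep the map $a\mapsto X_a$ just constructed and prove Theorem 2(ii). For $a\notin P$ the set $Y^a$ is not c.d.; nevertheless it has no nontrivial connected subsets. The reason is again that the history depends only on the frozen coordinates, and these take values in zero-dimensional sets.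

**Lemma 6.** For every $a\in2^\omega$, each nonempty connected $\Gamma\subset Y^a$ is a singleton. Hence every compact subset of $Y^a$ is zero-dimensional.

*Proof.* **Step 1: the history is constant on $\Gamma$.** The coordinate $c$ is constant on $\Gamma$, as $2^\omega$ is zero-dimensional. We show by induction on $s$ that the history $\sigma$ of length $s$ is constant on $\Gamma$, and so are the coordinates $t_{p_r}$, $t_{q_{\sigma|r}}$ with $r<s$, $\sigma(r)=*$. For $s=0$ there is nothing to show. If this is true for $s$, then $S^\sigma(c,t)$ is the same for all $(c,t)\in\Gamma$, because it depends only on $c$ and these coordinates. So $o_s$ is constant on $\Gamma$. If $o_s=*$, then by $R_{\sigma,*}$ the coordinates $t_{p_s}$ and $t_{q_\sigma}$ map the connected set $\Gamma$ into the zero-dimensional sets $K_{j_s}$ and $e(\mathcal N)$, so they are constant on $\Gamma$.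

**Step 2: every coordinate is constant on $\Gamma$.** Suppose that for some $p$ the image $t_p(\Gamma)$ has more than one point. It is an interval, so it contains some $K_j$. Let $(p_s,j_s)=(p,j)$, and let $\sigma$ be the common history of length $s$. If $o_s=*$ on $\Gamma$, then $t_p$ is constant on $\Gamma$ by Step 1, a contradiction. If $o_s=i\in\omega$ on $\Gamma$, then, exactly as in Lemma 4, every $(c,t)\in\Gamma$ satisfies $t\in S^\sigma(c,t)\cap Q(\tau^i)$ and $(c,t)\in W_{\sigma,i}$. Hence $t_p\notin K_j$, which contradicts $K_j\subset t_p(\Gamma)$.

So $\Gamma$ is a singleton. A compact subset of $Y^a$ therefore has only one-point components, and so it is zero-dimensional. $\square$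

Next, a fact that turns zero-dimensional subsets into disjoint open families.

(9) *If $Z\subset X$ is zero-dimensional and $\mathcal U$ is an open cover of $X$, there is a pairwise disjoint family of open subsets of $X$ refining $\mathcal U$ and covering $Z$.*

As $Z$ is zero-dimensional and separable metrizable, it has a countable cover by sets clopen in $Z$, each contained in a member of $\mathcal U$. Subtracting from each the previous ones, and dropping empty sets, we get a disjoint cover $\{O_k\}$ of $Z$ by nonempty sets clopen in $Z$ that refines $\mathcal U$. Let $O_k^+=\{x\in X:d(x,O_k)<d(x,Z\setminus O_k)\}$, where $d$ is a metric on $X$ and $d(x,\emptyset)=\infty$. These sets are open, and $O_k\subset O_k^+$ because $O_k$ is open in $Z$. If $x\in O_k^+\cap O_l^+$ with $k\ne l$, then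
$$d(x,O_k)<d(x,Z\setminus O_k)\le d(x,O_l)<d(x,Z\setminus O_l)\le d(x,O_k),$$
which is impossible; so they are pairwise disjoint. Finally intersect each $O_k^+$ with a member of $\mathcal U$ that contains $O_k$.

**Lemma 7.** Every $X_a$ has property C.

*Proof.* Let $\mathcal U_0,\mathcal U_1,\dots$ be open covers of $X_a$. We save $\mathcal U_0$ for the end. By (2), $X_a\setminus Y'_a=\bigcup_k(X_a\cap T_k)$ is c.d., say $\bigcup_{n\ge1}Z_n$ with $Z_n$ zero-dimensional. By (9) choose for each $n\ge1$ a pairwise disjoint family $\mathcal V_n$ of open subsets of $X_a$ refining $\mathcal U_n$ and covering $Z_n$. What remains, $X_a\setminus\bigcup_{n\ge1}\bigcup\mathcal V_n$, is compact and contained in $Y'_a\cong Y^a$. By Lemma 6 it is zero-dimensional, so by (9) it is covered by a pairwise disjoint family $\mathcal V_0$ of open sets refining $\mathcal U_0$. $\square$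

*Proof of Theorem 2(ii).* Every $X_a$ has property C by Lemma 7. Let $a\in P$. By (2), $Y'_a=X_a\setminus\bigcup_kT_k$ is a $G_\delta$-set in $X_a$; it is homeomorphic to $Y^a$, which is zero-dimensional by Lemma 4; and the sets $X_a\cap T_k$ are finite-dimensional compacta. So (2) exhibits $X_a$ as a member of $\mathscr C_0$.

For the non-separation, suppose $\mathscr D\subset F(I^\omega)$ is $\mathbf\Pi^1_2$ with $\mathscr C_0\subset\mathscr D$ and $\{X\in\mathscr D:X\text{ has property C}\}\subset\mathscr C$. Apply the construction to a $\mathbf\Sigma^1_2$ set $P\subset2^\omega$ that is not $\mathbf\Pi^1_2$. If $a\in P$, then $X_a\in\mathscr C_0\subset\mathscr D$. If $X_a\in\mathscr D$, then, since $X_a$ has property C, $X_a\in\mathscr C$, and so $a\in P$ by Theorem 1. Thus $P=\{a:X_a\in\mathscr D\}$ is a continuous preimage of a $\mathbf\Pi^1_2$ set, hence $\mathbf\Pi^1_2$, a contradiction. $\blacksquare$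

**Remark (weakly infinite-dimensional compacta).** A compactum $X$ is *weakly infinite-dimensional* if for all pairs $(A_i,B_i)$, $i\in\omega$, of disjoint closed sets in $X$ there are partitions $L_i$ in $X$ between $A_i$ and $B_i$ with $\bigcap_iL_i=\emptyset$. Property C implies this. Apply it to the covers $\mathcal U_i=\{X\setminus A_i,X\setminus B_i\}$ to obtain $\mathcal V_i$, pick finitely many members of the $\mathcal V_i$ that cover $X$, and shrink these to closed sets $F_V\subset V$ that still cover $X$. For each $i$, let $E_i$ be the union of those $F_V$, with $V\in\mathcal V_i$ among the chosen sets, for which $V\cap B_i=\emptyset$; let $G_i$ be the union of the other $F_V$ with $V\in\mathcal V_i$, for which then $V\cap A_i=\emptyset$. The closed sets $A_i\cup E_i$ and $B_i\cup G_i$ are disjoint, since distinct members of $\mathcal V_i$ are disjoint. A partition $L_i$ between them misses every $F_V$ with $V\in\mathcal V_i$, so $\bigcap_iL_i=\emptyset$. Hence a set $\mathscr D\supset\mathscr C_0$ all of whose weakly infinite-dimensional members are c.d. satisfies the hypotheses on $\mathscr D$ in Theorem 2(ii), and so it cannot be $\mathbf\Pi^1_2$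 either: the failure of coanalyticity persists relative to the compacta with property C, and relative to the weakly infinite-dimensional ones.
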